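# A quadrilateral in a hyperplane of $c_0$ that bounds no disc of least area

Take a closed curve of finite length in a Banach space, and among all discs that span it look for one of least area. There is always a spanning disc: it is known that every rectifiable Jordan curve in a Banach space bounds a Sobolev disc. Is there always a least one? The problem is posed in Chang-Yu Guo and Stefan Wenger, "Area minimizing discs in locally non-compact metric spaces", arXiv:1701.06736 (2017): determine whether there exist a Banach space and a rectifiable Jordan curve in it that bounds no area minimizer. The answer is yes. The space can be a closed hyperplane of $c_0$ and the curve a quadrilateral. We start with a quadrilateral for which everything works, a flat one, and then see what happens when its corners are lifted.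

Banach spaces are real, $D\subset\mathbb R^2$ is the open unit disc, $S^1=\partial D$, and $(X,d)$ is a complete metric space. $\mathcal L^2$ or $|\cdot|$ denotes Lebesgue measure, and $B(y,r)$ is a closed ball.

## 1. The flat quadrilateral in $\ell_1^2$

### Sobolev discs and their area

$W^{1,2}(D,X)$ is the space of Sobolev maps in the sense of Korevaar–Schoen and Reshetnyak. We need only the following standard facts. Let $u\in W^{1,2}(D,X)$.

- (S1) $u$ is measurable and essentially separably valued, and $F\circ u\in W^{1,2}(D)$ for every Lipschitz $F:X\to\mathbb R$. Lipschitz maps $\overline D\to X$ belong to $W^{1,2}(D,X)$, and their trace is the restriction to $S^1$.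
- (S2) $u$ has a representative such that for a.e. $\theta\in S^1$ the curve $r\mapsto u(r\theta)$ is absolutely continuous on $[\frac12,1)$ and $\operatorname{tr}u(\theta)=\lim_{r\to1}u(r\theta)$. For $X=\mathbb R$ this is the usual trace: it vanishes exactly on $W^{1,2}_0(D)$, and $u(r\,\cdot)\to\operatorname{tr}u$ in $L^2(S^1)$.
- (S3) For a.e. $z$ there is a seminorm $s=\operatorname{ap\,md}u_z$ on $\mathbb R^2$, the approximate metric derivative, with
$$\operatorname*{ap\,lim}_{z'\to z}\frac{d(u(z'),u(z))-s(z'-z)}{|z'-z|}=0 .$$
Functions in $W^{1,2}(D)$ are approximately differentiable a.e., with approximate differential equal to the weak one.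

Here $\operatorname{ap\,lim}_{z'\to z}g(z')=0$ means that for each $\varepsilon>0$ the set $\{|g|>\varepsilon\}$ has density $0$ at $z$. Fact (S2) implies $\operatorname{tr}(F\circ u)=F\circ\operatorname{tr}u$ a.e. for Lipschitz $F$, because $F\circ u$ is absolutely continuous on the same radii. In the same way the trace of a product of two functions in $W^{1,2}(D)\cap L^\infty(D)$ is the product of the traces.

For example, if $X=\mathbb R$, then $\operatorname{ap\,md}u_z(\xi)=|du_z(\xi)|$, because $\big||u(z')-u(z)|-|du_z(z'-z)|\big|\le|u(z')-u(z)-du_z(z'-z)|$. This seminorm is never a norm on $\mathbb R^2$.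

**Definition (Jacobian and area).** For a seminorm $s$ on $\mathbb R^2$ put $J(s)=\pi/\mathcal L^2(\{s\le1\})$ if $s$ is a norm and $J(s)=0$ otherwise. The parametrized Hausdorff area is $\operatorname{Area}(u)=\int_DJ(\operatorname{ap\,md}u_z)\,dz$.

The Euclidean norm has $J=1$. The unit ball of $\|\cdot\|_1$ has area $2$, so $J(\|\cdot\|_1)=\frac\pi2$, and for a $2\times2$ matrix $A$
$$J(\|A\,\cdot\|_1)=\tfrac\pi2|\det A| .\tag{1}$$
$J$ is monotone: if $s\le s'$, then $J(s)\le J(s')$. This is clear if $s$ is not a norm; if $s$ is a norm, then so is $s'$, and its unit ball is the smaller one.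

**Definition (spanning discs).** For a Jordan curve $\Gamma\subset X$, $\Lambda(\Gamma,X)$ is the set of $u\in W^{1,2}(D,X)$ whose trace has a continuous representative that is a uniform limit of homeomorphisms $S^1\to\Gamma$ (a *weakly monotone* parametrization of $\Gamma$). An *area minimizer bounded by* $\Gamma$ is a $u\in\Lambda(\Gamma,X)$ with $\operatorname{Area}(u)=\inf\{\operatorname{Area}(v):v\in\Lambda(\Gamma,X)\}$.

A weakly monotone parametrization may stall. If $\tau:\mathbb R\to\mathbb R$ is continuous and nondecreasing with $\tau(t+2\pi)=\tau(t)+2\pi$, then $e^{it}\mapsto e^{i\tau(t)}$ is the uniform limit of the homeomorphisms given by $(\tau(t)+t/k)/(1+1/k)$, and $\tau$ may be constant on intervals.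

### Comparing metric derivatives

**Lemma 1.** Let $u\in W^{1,2}(D,X)$.

(a) If $F:X\to\mathbb R$ is $1$-Lipschitz and $v=F\circ u$, then for a.e. $z\in D$
$$|dv_z(\xi)|\le\operatorname{ap\,md}u_z(\xi)\qquad\forall\,\xi\in\mathbb R^2.\tag{2}$$

(b) If $U\subset D$ is open, $\Theta:U\to\mathbb R^2$ is Lipschitz and $d(u(z'),u(z))\le L\|\Theta(z')-\Theta(z)\|_1$ on $U$, then $\operatorname{ap\,md}u_z\le L\|D\Theta_z\,\cdot\|_1$ for a.e. $z\in U$.

*Proof.* (a) Let $z$ be a point where $s=\operatorname{ap\,md}u_z$ exists and $v$ is approximately differentiable. Let $|\xi|=1$ and $\delta>0$. The cone $\{z+t\xi':t>0,|\xi'|=1,|\xi'-\xi|<\delta\}$ has positive density at $z$, while for each $j$ the set of points at which the two difference quotients are within $1/j$ of their limits has density $1$. So the cone contains points $z_j\to z$ along which both quotients converge. With $\xi_j=(z_j-z)/|z_j-z|$, the inequality $|v(z_j)-v(z)|\le d(u(z_j),u(z))$ gives $|dv_z(\xi_j)|\le s(\xi_j)+o(1)$. Let $j\to\infty$ along a convergent subsequence of $(\xi_j)$, then $\delta\to0$; $dv_z$ and $s$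 are continuous, so (2) holds for $\xi$, and by homogeneity for all multiples. (b) At a point where $\Theta$ is differentiable (a.e., by Rademacher's theorem) and $s$ exists, the same choice of $z_j$ gives $s(\xi_j)\le L\|D\Theta_z\xi_j\|_1+o(1)$, and one concludes as before. $\square$

### Two lemmas about boundary integrals

The lower bound for area comes from computing $\int_D\det D\varphi$ from the boundary. We use $d\alpha\wedge d\beta=(\alpha_x\beta_y-\alpha_y\beta_x)\,dz$.

**Lemma 2 (Stokes with rough boundary values).** Let $\alpha,\beta\in W^{1,2}(D)$ have traces with continuous representatives $a,b$, where $b$ has bounded variation. Then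
$$\int_Dd\alpha\wedge d\beta=\int_{S^1}a\,db .\tag{3}$$

*Proof.* First we show that the left side depends only on the traces. For $\eta\in C_c^\infty(D)$,
$$\int_Dd\alpha\wedge d\eta=\int_D(\alpha_x\eta_y-\alpha_y\eta_x)=-\int_D\alpha(\eta_{yx}-\eta_{xy})=0 .$$
Since $|\int d\alpha\wedge d\eta|\le\|\nabla\alpha\|_2\|\nabla\eta\|_2$, this holds for all $\eta\in W^{1,2}_0(D)$ by density. By antisymmetry, $\int d\alpha\wedge d\beta$ does not change if $\alpha$ or $\beta$ is altered by an element of $W_0^{1,2}(D)$. So we may replace $\alpha,\beta$ by the harmonic functions $A\in\alpha+W_0^{1,2}(D)$ and $B\in\beta+W_0^{1,2}(D)$, which have the same traces.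

These are the Poisson integrals of $a$ and $b$: for $\rho<1$ the function $A(\rho\,\cdot)$ is harmonic near $\overline D$, so $A(r\rho\,\cdot)$ on $S^1$ is the Poisson integral at radius $r$ of $A(\rho\,\cdot)|_{S^1}$, and $A(\rho\,\cdot)\to a$ in $L^2(S^1)$ as $\rho\to1$. The same holds for $B$. Let $P_r$ be the Poisson kernel, which is even, with convolution normalized by $\frac1{2\pi}$, and put $A_r(t)=A(re^{it})=(P_r*a)(t)$, $B_r=P_r*b$. Integrating by parts on the circle, $B_r'=P_r'*b=P_r*db$. By the smooth Stokes theorem on $D_r=\{|z|<r\}$ and Fubini,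
$$\int_{D_r}dA\wedge dB=\int_0^{2\pi}A_rB_r'\,dt=\int_{S^1}(P_r*A_r)\,db=\int_{S^1}(P_{r^2}*a)\,db,$$
where $P_r*P_r=P_{r^2}$. As $r\to1$, $P_{r^2}*a\to a$ uniformly, so the right side tends to $\int a\,db$. The left side tends to $\int_DdA\wedge dB$ because $dA\wedge dB\in L^1(D)$. $\square$

Now fix $r_1,\dots,r_4>0$ and put
$$p_1=(r_1,0),\quad p_2=(0,r_2),\quad p_3=(-r_3,0),\quad p_4=(0,-r_4),\qquad\Omega=\operatorname{int}\operatorname{conv}\{p_1,\dots,p_4\}.$$
This is a convex quadrilateral with one corner on each half-axis, and $\overline\Omega$ is the union of the triangles $\operatorname{conv}(0,p_i,p_{i+1})$ (indices mod $4$). Its boundary is positively oriented.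

**Lemma 3.** Let $\gamma^k:S^1\to\partial\Omega$ be orientation preserving homeomorphisms that converge uniformly to $\gamma=(\gamma_1,\gamma_2)$. Then $\gamma_1,\gamma_2$ have bounded variation, and for all $\zeta\in C(\partial\Omega)$ and $i=1,2$
$$\int_{S^1}\zeta\circ\gamma\,d\gamma_i=\int_{\partial\Omega}\zeta\,dw_i .\tag{4}$$

*Proof.* Stieltjes integrals are invariant under orientation preserving reparametrization, so (4) holds for $\gamma^k$, and $\operatorname{Var}(\gamma_i^k)$ equals the variation $V_i<\infty$ of $w_i$ along $\partial\Omega$. By uniform convergence $\operatorname{Var}(\gamma_i)\le V_i$. Moreover $\int g\,d\gamma_i^k\to\int g\,d\gamma_i$ for $g\in C(S^1)$: for $g\in C^1$ integrate by parts, then use density and the uniform bound on the variations. Finally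
$$\int\zeta\circ\gamma^k\,d\gamma_i^k-\int\zeta\circ\gamma\,d\gamma_i=\int(\zeta\circ\gamma^k-\zeta\circ\gamma)\,d\gamma_i^k+\Big(\int\zeta\circ\gamma\,d\gamma_i^k-\int\zeta\circ\gamma\,d\gamma_i\Big).$$
The first term is at most $V_i\sup|\zeta\circ\gamma^k-\zeta\circ\gamma|\to0$, and the second tends to $0$ by the convergence just shown. $\square$

### The flat case

**Proposition 1.** In $Z=\ell_1^2=(\mathbb R^2,\|\cdot\|_1)$ the curve $\partial\Omega$ bounds an area minimizer, and the least area is $\frac\pi2|\Omega|$.

*Proof.* **A disc of area at most $\frac\pi2|\Omega|$.** Let $N$ be the gauge of $\Omega$, so $\Omega=\{N<1\}$, and let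
$$\Theta:\overline D\to\overline\Omega,\qquad\Theta(z)=|z|\,z/N(z),\quad\Theta(0)=0 .$$
If $w=\Theta(z)$, then $N(w)=|z|$ and $w$ has the direction of $z$, so the inverse is $w\mapsto N(w)w/|w|$. Both maps are positively $1$-homogeneous and Lipschitz on $S^1$, hence Lipschitz: if $T$ is positively $1$-homogeneous, $L$-Lipschitz on $S^1$ and $|T|\le K$ there, then for $z,z'\ne0$
$$|T(z)-T(z')|\le L\Big|z-\tfrac{|z|}{|z'|}z'\Big|+K\big||z|-|z'|\big|\le(2L+K)|z-z'| .$$
So $\Theta$ is a bi-Lipschitz homeomorphism with $\Theta(S^1)=\partial\Omega$, and $\Theta\in\Lambda(\partial\Omega,Z)$. By Lemma 1(b) with $L=1$, (1) and the change of variables formula, $\operatorname{Area}(\Theta)\le\frac\pi2\int_D|\det D\Theta|=\frac\pi2|\Omega|$.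

**No disc has smaller area.** Let $\varphi=(\varphi_1,\varphi_2)\in\Lambda(\partial\Omega,Z)$ with continuous trace $\gamma$, and let $\gamma^k:S^1\to\partial\Omega$ be homeomorphisms converging uniformly to $\gamma$. Pass to a subsequence so that all have the same orientation. If they reverse orientation, precompose $\varphi$ with the reflection $R(x,y)=(x,-y)$ of $D$; then $\operatorname{ap\,md}$ at $z$ becomes $\operatorname{ap\,md}\varphi_{Rz}\circ R$, so area and membership in $\Lambda$ do not change. Thus all $\gamma^k$ preserve orientation. The functions $q_1\pm q_2$ are $1$-Lipschitz on $Z$ and $\|q\|_1=\max(|q_1+q_2|,|q_1-q_2|)$, so (2) gives $\|D\varphi_z\xi\|_1\le\operatorname{ap\,md}\varphi_z(\xi)$ for all $\xi$, a.e. By monotonicity of $J$, (1), Lemma 2, Lemma 3 with $\zeta(w)=w_1$, and Green's theorem,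
$$\operatorname{Area}(\varphi)\ge\tfrac\pi2\int_D|\det D\varphi|\ge\tfrac\pi2\int_Dd\varphi_1\wedge d\varphi_2=\tfrac\pi2\int_{S^1}\gamma_1\,d\gamma_2=\tfrac\pi2\int_{\partial\Omega}w_1\,dw_2=\tfrac\pi2|\Omega| .\qquad\square$$

What changes if we leave the shadow $\partial\Omega$ of the curve alone but lift its corners in further directions?

## 2. Lifting the corners: $\ell_1^2\oplus_\infty Y$

Let $Y$ be a Banach space and $X=Z\oplus_\infty Y$ with $\|(q,y)\|=\max(\|q\|_1,\|y\|)$. Given $y_1,\dots,y_4\in Y$, not necessarily distinct, let $h:\partial\Omega\to Y$ be affine on each edge with $h(p_i)=y_i$, and let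
$$\Gamma=\{(q,h(q)):q\in\partial\Omega\}\subset X .$$
Since $h$ is Lipschitz, $q\mapsto(q,h(q))$ is bi-Lipschitz from $\partial\Omega$ onto $\Gamma$, so $\Gamma$ is a rectifiable Jordan curve. If $Y=\{0\}$, this is the flat case.

The norm of $X$ is a maximum. So moving in $Y$ costs no area as long as one moves there no faster than in $Z$: a disc that is the graph of a $1$-Lipschitz map $\overline\Omega\to Y$ has the same area as its flat shadow. If $g:\overline\Omega\to Y$ is such a map with $g=h$ on $\partial\Omega$, then $y=g(0)$ satisfies $\|y-y_i\|\le\|p_i\|_1=r_i$. So $y$ lies in all four balls $B(y_i,r_i)$. Conversely, coning off from such a point gives a $1$-Lipschitz extension, as we shall see. The least area is governed by whether the balls almost meet, and the existence of a minimizer by whether they meet.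

**Theorem 1.** Suppose $\bigcap_{i=1}^4B(y_i,r_i+\varepsilon)\neq\emptyset$ for every $\varepsilon>0$. Then $\Lambda(\Gamma,X)\ne\emptyset$ and $\inf\{\operatorname{Area}(v):v\in\Lambda(\Gamma,X)\}=\frac\pi2|\Omega|$. Moreover, $\Gamma$ bounds an area minimizer in $X$ if and only if $\bigcap_{i=1}^4B(y_i,r_i)\ne\emptyset$.

We first prove everything but the "only if".

**Step 1: cones over $\Gamma$ give the upper bound.** Let $\varepsilon\ge0$ and suppose $y_\varepsilon\in Y$ satisfies $\|y_\varepsilon-y_i\|\le(1+\varepsilon)r_i$ for all $i$. Define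
$$g_\varepsilon:\overline\Omega\to Y,\qquad g_\varepsilon(tq)=y_\varepsilon+t(h(q)-y_\varepsilon)\quad(q\in\partial\Omega,\ t\in[0,1]).$$
On the triangle $\operatorname{conv}(0,p_i,p_{i+1})$ this is affine, with linear part $L$ given by $Lp_j=y_j-y_\varepsilon$ for $j=i,i+1$. The vectors $p_i,p_{i+1}$ are $\pm r_i,\pm r_{i+1}$ times two different standard basis vectors, so
$$\|L(\sigma p_i+\tau p_{i+1})\|\le(1+\varepsilon)(|\sigma|r_i+|\tau|r_{i+1})=(1+\varepsilon)\|\sigma p_i+\tau p_{i+1}\|_1 .$$
Here the choice of the $\ell_1$-norm on $Z$ is used. So $g_\varepsilon$ is $(1+\varepsilon)$-Lipschitz on each closed triangle. A segment in $\overline\Omega$ is a finite concatenation of collinear segments, each in one triangle; adding up, $g_\varepsilon$ is $(1+\varepsilon)$-Lipschitz on $\overline\Omega$ for $\|\cdot\|_1$. Also $g_\varepsilon=h$ on $\partial\Omega$. Hence $G_\varepsilon(q)=(q,g_\varepsilon(q))$ is $(1+\varepsilon)$-Lipschitz from $\overline\Omega\subset Z$ to $X$.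

With $\Theta$ from Proposition 1, $u_\varepsilon=G_\varepsilon\circ\Theta$ is Lipschitz on $\overline D$ and restricts to a homeomorphism $S^1\to\Gamma$, so $u_\varepsilon\in\Lambda(\Gamma,X)$. Lemma 1(b) with $L=1+\varepsilon$ and (1) give
$$\operatorname{Area}(u_\varepsilon)\le(1+\varepsilon)^2\tfrac\pi2\int_D|\det D\Theta|\,dz=(1+\varepsilon)^2\tfrac\pi2|\Omega| .\tag{5}$$
Under the hypothesis of the theorem, for every $\varepsilon>0$ a common point of the balls $B(y_i,r_i+\varepsilon\min_jr_j)$ serves as $y_\varepsilon$. So $\Lambda(\Gamma,X)\ne\emptyset$ and the infimum is at most $\frac\pi2|\Omega|$. If $\bigcap B(y_i,r_i)\neq\emptyset$, we may take $\varepsilon=0$, and $u_0$ has area at most $\frac\pi2|\Omega|$.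

**Step 2: projection to $Z$ gives the lower bound.** Let $u=(\varphi,\vartheta)\in\Lambda(\Gamma,X)$ with $\varphi:D\to Z$ and $\vartheta:D\to Y$. Let $c$ be the continuous representative of $\operatorname{tr}u$ and $c^k:S^1\to\Gamma$ homeomorphisms converging uniformly to $c$. The projection $\Gamma\to\partial\Omega$ is a homeomorphism with inverse $q\mapsto(q,h(q))$. So we obtain homeomorphisms $\gamma^k:S^1\to\partial\Omega$ that converge uniformly to a map $\gamma$ with
$$c=(\gamma,h\circ\gamma).\tag{6}$$
As in Proposition 1, after passing to a subsequence and possibly precomposing $u$ with the reflection, all $\gamma^k$ preserve orientation; we call such a $u$ *normalized*. The functions $(q,y)\mapsto q_i$ are Lipschitz, so $\operatorname{tr}\varphi_i=\gamma_i$. The functions $(q,y)\mapsto q_1\pm q_2$ are $1$-Lipschitz on $X$, so (2) gives, for a.e. $z$,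
$$\|D\varphi_z\xi\|_1\le\operatorname{ap\,md}u_z(\xi)\qquad\forall\,\xi\in\mathbb R^2 .\tag{7}$$
Therefore, exactly as in the flat case,
$$\operatorname{Area}(u)=\int_DJ(\operatorname{ap\,md}u_z)\,dz\ \ge\ \tfrac\pi2\int_D|\det D\varphi|\,dz\ \ge\ \tfrac\pi2\int_D\det D\varphi\,dz=\tfrac\pi2\int_{S^1}\gamma_1\,d\gamma_2=\tfrac\pi2|\Omega| .\tag{8}$$
So the infimum equals $\frac\pi2|\Omega|$, and if the four balls have a common point, $u_0$ is an area minimizer. What is left of Theorem 1 is the implication that a minimizer forces the balls to meet.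

## 3. Four balls that almost meet

Before we prove this, we check that the condition can fail. In many spaces it cannot.

If $Y$ is finite-dimensional, the sets $\bigcap_iB(y_i,r_i+\varepsilon)$ are compact, nonempty and decreasing as $\varepsilon\downarrow0$, so they have a common point.

If $Y=c_0$, the condition cannot fail either. In the $k$th coordinate, the balls $B(y_i,r_i+\varepsilon)$ give four intervals which have a common point for all $\varepsilon>0$; letting $\varepsilon\to0$, the intervals $[y_{i,k}-r_i,\,y_{i,k}+r_i]$, $i=1,\dots,4$, have a common point $x_k$. For all large $k$ we have $|y_{i,k}|\le r_i$ for every $i$, so we may take $x_k=0$. The sequence $(x_k)$ lies in $c_0$ and in all four balls. (This agrees with the known result that every rectifiable Jordan curve in $c_0$ bounds an area minimizer.)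

What $c_0$ lacks is a linear constraint that couples infinitely many coordinates. Let $V$ be a Banach space and let $f\in V^*$ have $\|f\|=1$ without attaining its norm: $|f(w)|<1$ whenever $\|w\|\le1$. The example to keep in mind is $V=c_0$, $f(w)=\sum_{k\ge1}2^{-k}w_k$. The vectors $e_1+\dots+e_n$ show that $\|f\|=1$. If $\|w\|_\infty\le1$, then $|w_k|<1$ for all but finitely many $k$, so $|f(w)|<1$.

Let
$$Y_f=\{(t,w)\in\ell_\infty^3\oplus_\infty V:\ t_1+t_2+t_3+f(w)=0\},$$
a closed subspace, and
$$y_1=\big((-\tfrac43,\tfrac23,\tfrac23),0\big),\quad y_2=\big((\tfrac23,-\tfrac43,\tfrac23),0\big),\quad y_3=y_4=\big((\tfrac23,\tfrac23,-\tfrac43),0\big)\in Y_f.$$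

**Lemma 4.** In $Y_f$, $\bigcap_iB(y_i,1)=\emptyset$, but $\bigcap_iB(y_i,1+\varepsilon)\neq\emptyset$ for every $\varepsilon>0$.

*Proof.* Suppose $(t,w)\in\bigcap_iB(y_i,1)$. Then $|t_j+\frac43|\le1$, so $t_j\le-\frac13$, for $j=1,2,3$, and $\|w\|\le1$. Hence $f(w)=-\sum_jt_j\ge1$, a contradiction. For the second part we may assume $\varepsilon\in(0,1)$. Choose $\|w\|\le1$ with $f(w)=1-\eta$, $0<\eta<\varepsilon$, and put $t_j=-\frac13+\frac\eta3$. Then $\sum_jt_j+f(w)=0$, so $(t,w)\in Y_f$, and $|t_j+\frac43|=1+\frac\eta3$, $|t_j-\frac23|=1-\frac\eta3$. So $\|(t,w)-y_i\|\le1+\varepsilon$ for all $i$. $\square$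

Now try the direct method on this example: take the minimizing sequence $u_\varepsilon$ of Step 1 and look for a limit. Let $V=c_0$ and $f$ be as above, and let $y_\varepsilon=(t,w)\in\bigcap_iB(y_i,1+\varepsilon)$. Then $t_j\le-\frac13+\varepsilon$, so $f(w)\ge1-3\varepsilon$, while $w_k\le1+\varepsilon$ for all $k$. Hence $\sum_k2^{-k}(1+\varepsilon-w_k)\le4\varepsilon$ with nonnegative terms, and $1+\varepsilon-w_k\le2^{k+2}\varepsilon$. As $\varepsilon\to0$, every coordinate $w_k$ tends to $1$. The apexes of the cones try to converge to a point whose $w$-part is $(1,1,1,\dots)$, which is not in $c_0$. Here the direct method stops. But this concerns only cones. It does not exclude a minimizer of a different shape, and for that we need the hard half of Theorem 1.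

## 4. Minimizers that are not graphs

Let $u=(\varphi,\vartheta)$ be a minimizer with area $\frac\pi2|\Omega|$. The natural attempt is to reverse the cone construction: show that $u$ is the graph of a map $g:\Omega\to Y$ and that $g$ is $1$-Lipschitz. Suppose for a moment that $\varphi$ is a diffeomorphism onto $\Omega$ and $\vartheta$ is smooth, and let $g=\vartheta\circ\varphi^{-1}$. Equality in (8) forces $\operatorname{ap\,md}u_z=\|D\varphi_z\,\cdot\|_1$ (Step 3 below). By (2), for each $f\in Y^*$ with $\|f\|\le1$, we get $|d(f\circ\vartheta)(\xi)|\le\|D\varphi\,\xi\|_1$, that is, $|d(f\circ g)(\eta)|\le\|\eta\|_1$. So $g$ is $1$-Lipschitz, it has boundary values $h$, and $g(0)$ lies in the four balls.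

What breaks is the existence of $\varphi^{-1}$. Here is an example that shows how badly. Suppose $y_0\in\bigcap B(y_i,r_i)$, and let $u_0=(\Theta,g_0\circ\Theta)$ be the minimizer of Step 1, so $u_0(0)=(0,y_0)$. Let $T(z)=\max(2|z|-1,0)\,z/|z|$ for $z\neq0$ and $T(0)=0$. This Lipschitz map of $\overline D$ is the identity on $S^1$ and crushes the disc $\{|z|\le\frac12\}$ to $0$. Let $e\in Y$ be a unit vector, $K>0$, and
$$u(z)=u_0(T(z))+\big(0,\ K\max(\tfrac12-|z|,0)\,e\big).$$
This map is Lipschitz and agrees with $u_0$ on $S^1$, so $u\in\Lambda(\Gamma,X)$. On $\{|z|>\frac12\}$ we have $u=u_0\circ T$, and by Lemma 1(b) its area there is at most $\frac\pi2\int_{|z|>1/2}|\det D(\Theta\circ T)|=\frac\pi2|\Omega|$, because $\Theta\circ T$ is injective there with image $\Omega\setminus\{0\}$. On $\{|z|<\frac12\}$ we have $\|u(z')-u(z)\|=K\big||z'|-|z|\big|$. So the metric derivative at $z\ne0$ is $\xi\mapsto K|\langle z,\xi\rangle|/|z|$, which is not a norm, and the area there is $0$. Hence $u$ is a minimizer.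

For this minimizer, $\varphi^{-1}(0)$ is a whole disc, $\vartheta$ is not a function of $\varphi$, and for large $K$ the value $\vartheta(0)=y_0+\frac K2e$ is far from all four balls although $\varphi(0)=0$. So picking a preimage of $0$ and reading off $\vartheta$ there does not work.

The bad behavior takes place where $\det D\varphi=0$. This suggests weighting $D$ by the measure $\mu=\det D\varphi\,\mathcal L^2$, which ignores that set, and replacing "the value of $\vartheta$ at the preimage of $w$" by the average of $\vartheta$ over the fiber $\varphi^{-1}(w)$ with respect to $\mu$. The averaged object lives on $\Omega$. We never invert $\varphi$; we integrate over $D$ against functions of $\varphi$, and Lemma 2 turns such integrals into boundary terms. This yields weak derivatives and boundary values of the average at the same time.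

## 5. Averaging over the fibers of $\varphi$

Assume that $u=(\varphi,\vartheta)\in\Lambda(\Gamma,X)$ is normalized and $\operatorname{Area}(u)=\frac\pi2|\Omega|$.

**Step 3: equality in (8) fixes the metric derivative.** We want pointwise information from the minimality. Both inequalities in (8) are equalities, and both come from pointwise inequalities of integrands. So a.e. in $D$
$$\det D\varphi\ge0,\qquad J(\operatorname{ap\,md}u_z)=\tfrac\pi2\det D\varphi_z .$$
Where $\det D\varphi_z>0$, (7) shows that $\operatorname{ap\,md}u_z$ is a norm whose unit ball is contained in that of $\|D\varphi_z\,\cdot\|_1$, and the two unit balls have equal area. If the inclusion were strict, the larger convex body minus the smaller closed one would be nonempty and relatively open in the larger, hence contain interior points and have positive area. So the balls coincide and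
$$\operatorname{ap\,md}u_z=\|D\varphi_z\,\cdot\|_1\qquad\text{a.e. where }\det D\varphi_z>0 .\tag{9}$$
Where $\det D\varphi_z=0$, $J(\operatorname{ap\,md}u_z)=0$, so
$$\operatorname{ap\,md}u_z(\xi)=0\ \text{ for some }\xi\ne0\qquad\text{a.e. where }\det D\varphi_z=0 .\tag{10}$$

**Step 4: $\varphi$ carries $\mu$ to Lebesgue measure on $\Omega$.** This replaces the change of variables $w=\varphi(z)$. Let $\mu=\det D\varphi\,\mathcal L^2$, a finite nonnegative measure on $D$. We claim
$$\varphi_\#\mu=\mathbf 1_\Omega\mathcal L^2 .\tag{11}$$
Let $\rho\in C_c^\infty(\mathbb R^2)$ and $P(w)=\int_{-\infty}^{w_1}\rho(s,w_2)\,ds$. This is a smooth bounded function with bounded derivatives, and $\partial_1P=\rho$. So $P\circ\varphi\in W^{1,2}(D)$ has trace $P\circ\gamma$, and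
$$d(P\circ\varphi)\wedge d\varphi_2=\big(\rho(\varphi)\,d\varphi_1+\partial_2P(\varphi)\,d\varphi_2\big)\wedge d\varphi_2=\rho(\varphi)\det D\varphi\,dz .$$
By Lemma 2, (4) and Green's theorem,
$$\int_D\rho(\varphi)\,d\mu=\int_{S^1}P\circ\gamma\,d\gamma_2=\int_{\partial\Omega}P\,dw_2=\int_\Omega\rho\,dw .$$
Since $\rho$ is arbitrary, (11) follows.

**Step 5: fiber averages of bounded functions.** For bounded measurable $v$ on $D$, (11) gives $|\varphi_\#(v\mu)|\le\|v\|_\infty\,\mathbf 1_\Omega\mathcal L^2$. So $\varphi_\#(v\mu)$ has a density $\bar v\in L^\infty(\Omega)$ with $\|\bar v\|_\infty\le\|v\|_\infty$, and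
$$\int_Dv\,(\chi\circ\varphi)\,d\mu=\int_\Omega\bar v\,\chi\,dw\qquad\text{for bounded Borel }\chi .\tag{12}$$
If $\varphi$ is an orientation preserving diffeomorphism onto $\Omega$, then $\bar v=v\circ\varphi^{-1}$. In the example of Section 4, the crushed disc is $\mu$-null, so the bump does not affect $\bar v$.

**Step 6: averages of $1$-Lipschitz functions are $1$-Lipschitz with the right boundary values.** This is the heart of the proof.

**Lemma 5.** Let $F:X\to\mathbb R$ be bounded and $1$-Lipschitz, $v=F\circ u$, and $\zeta(q)=F(q,h(q))$ for $q\in\partial\Omega$. Then $\bar v$ has a representative on $\overline\Omega$ that is $1$-Lipschitz for $\|\cdot\|_1$ and equals $\zeta$ on $\partial\Omega$.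

*Proof.* *Writing $dv$ in terms of $d\varphi_1,d\varphi_2$.* A.e. where $\det D\varphi>0$, (2) and (9) give $|dv(\xi)|\le\|D\varphi\,\xi\|_1$ for all $\xi$. Write $dv=a_1d\varphi_1+a_2d\varphi_2$. Testing with $\xi=(D\varphi)^{-1}e_i$ gives $|a_i|\le\|e_i\|_1=1$, and Cramer's rule shows that the $a_i$ are measurable. A.e. where $\det D\varphi=0$, take $\xi\ne0$ from (10). By (2) and (7), $dv(\xi)=0$ and $D\varphi\,\xi=0$. So $dv,d\varphi_1,d\varphi_2$ all vanish on $\xi$ and $dv\wedge d\varphi_i=0$; there put $a_1=a_2=0$. Thus a.e. in $D$
$$dv\wedge d\varphi_2=a_1\det D\varphi\,dz,\qquad d\varphi_1\wedge dv=a_2\det D\varphi\,dz,\qquad|a_i|\le1 .\tag{13}$$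

*Integrating against functions of $\varphi$.* Let $\psi\in C_c^\infty(\mathbb R^2)$ and $\alpha=v\cdot(\psi\circ\varphi)\in W^{1,2}(D)\cap L^\infty(D)$. By (6) the trace of $v$ is $F\circ c=\zeta\circ\gamma$, so the trace of $\alpha$ is $(\zeta\psi)\circ\gamma$. Since $d\alpha=(\psi\circ\varphi)\,dv+v\,\big((\partial_1\psi)\circ\varphi\,d\varphi_1+(\partial_2\psi)\circ\varphi\,d\varphi_2\big)$, (13) gives
$$d\alpha\wedge d\varphi_2=\big[(\psi\circ\varphi)a_1+v\,(\partial_1\psi)\circ\varphi\big]\det D\varphi\,dz,$$
$$d\varphi_1\wedge d\alpha=\big[(\psi\circ\varphi)a_2+v\,(\partial_2\psi)\circ\varphi\big]\det D\varphi\,dz .$$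
Integrate over $D$. The right sides are computed by (12). The left sides are computed by Lemma 2 and (4), where $d\varphi_1\wedge d\alpha=-d\alpha\wedge d\varphi_1$. The result is
$$\int_\Omega(\psi\,\bar a_1+\bar v\,\partial_1\psi)\,dw=\int_{\partial\Omega}\zeta\psi\,dw_2,\qquad\int_\Omega(\psi\,\bar a_2+\bar v\,\partial_2\psi)\,dw=-\int_{\partial\Omega}\zeta\psi\,dw_1 .\tag{14}$$

*Lipschitz bound.* For $\psi\in C_c^\infty(\Omega)$ the right sides of (14) vanish. So $\nabla\bar v=(\bar a_1,\bar a_2)$ weakly in $\Omega$, with $|\bar a_i|\le1$ a.e. For $\delta>0$ the set $\Omega_\delta$ of points of $\Omega$ at distance more than $\delta$ from $\partial\Omega$ is convex. On it the mollifications of $\bar v$ with parameter less than $\delta$ are smooth with partial derivatives bounded by $1$ in absolute value. Integrating along segments, they are $1$-Lipschitz for $\|\cdot\|_1$ on $\Omega_\delta$. They converge a.e. to $\bar v$ as the parameter tends to $0$. Since $\delta$ is arbitrary, $|\bar v(q)-\bar v(q')|\le\|q-q'\|_1$ for $q,q'$ in a set of full measure in $\Omega$, and $\bar v$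 has a representative with this property on all of $\overline\Omega$.

*Boundary values.* Let $\psi\in C_c^\infty(\mathbb R^2)$ be arbitrary. The first left side in (14) is $\int_\Omega\partial_1(\bar v\psi)\,dw=\int_{\partial\Omega}\bar v\psi\,dw_2$, by the Gauss–Green formula for the Lipschitz function $\bar v\psi$. Hence $\int_{\partial\Omega}(\bar v-\zeta)\psi\,dw_2=0$ for all $\psi$. No edge of $\Omega$ is parallel to a coordinate axis, so on each open edge $dw_2$ is a nonzero constant multiple of $\mathcal H^1$. Localizing $\psi$ near points of the open edges gives $\bar v=\zeta$ there, and by continuity on $\partial\Omega$. $\square$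

**Step 7: $\vartheta$ is Bochner integrable with respect to $\mu$.** We need this in order to average $\vartheta$ itself, not only scalar functions of it. Apply Lemma 5 to $F(q,y)=\min(\|y\|,M)$. On $\partial\Omega$ we have $\bar v=\min(\|h\|,M)\le\max\|h\|$, so $\bar v\le C:=\max\|h\|+\operatorname{diam}_{\|\cdot\|_1}\Omega$ on $\Omega$, and by (12) with $\chi=1$
$$\int_D\min(\|\vartheta\|,M)\,d\mu=\int_\Omega\bar v\,dw\le C|\Omega| .$$
Let $M\to\infty$: $\|\vartheta\|\in L^1(\mu)$. Since $\vartheta$ is measurable and essentially separably valued and $\mu\ll\mathcal L^2$, $\vartheta$ is Bochner $\mu$-integrable.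

**Step 8: the averages near $0$ converge to a common point of the balls.** For $0<r\le\min_ir_i$ let $U_r=\{w:\|w\|_1<r\}\subset\Omega$ and
$$y^{(r)}=\frac1{|U_r|}\int_{\varphi^{-1}(U_r)}\vartheta\,d\mu\in Y .$$
That this is an element of $Y$ is essential: in $Y^{**}$ the balls of radii $r_i$ always have a common point, namely any weak* cluster point of the points $y_\varepsilon$ of Step 1 as $\varepsilon\to0$. Lemma 5 by itself gives one scalar function for each $F$, and the Bochner integral ties these together inside $Y$.

Let $f\in Y^*$ with $\|f\|\le1$, let $M\ge\max\|h\|$, $\tau_M(s)=\max(-M,\min(s,M))$ and $F(q,y)=\tau_M(f(y))$, which is bounded and $1$-Lipschitz. Let $\bar v_M$ be the function given by Lemma 5. It is $1$-Lipschitz for $\|\cdot\|_1$ on $\overline\Omega$, and $\bar v_M(p_i)=\tau_M(f(y_i))=f(y_i)$. The integral commutes with $f$, so by dominated convergence with majorant $\|\vartheta\|$, and by (12) with $\chi=\mathbf 1_{U_r}$,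
$$f(y^{(r)})=\lim_{M\to\infty}\frac1{|U_r|}\int_{\varphi^{-1}(U_r)}\tau_M(f\circ\vartheta)\,d\mu=\lim_{M\to\infty}\frac1{|U_r|}\int_{U_r}\bar v_M\,dw .$$
For $w\in U_r$ and $w'\in U_{r'}$ we have
$$|\bar v_M(w)-\bar v_M(w')|\le r+r',\qquad|\bar v_M(w)-f(y_i)|\le\|w-p_i\|_1\le r_i+r .$$
Averaging over $w$ and $w'$ and letting $M\to\infty$,
$$|f(y^{(r)}-y^{(r')})|\le r+r',\qquad|f(y^{(r)}-y_i)|\le r_i+r .$$
Take the supremum over $\|f\|\le1$: $\|y^{(r)}-y^{(r')}\|\le r+r'$ and $\|y^{(r)}-y_i\|\le r_i+r$. Since $Y$ is complete, $y^{(r)}\to y\in Y$ as $r\to0$, and $\|y-y_i\|\le r_i$ for all $i$. So $\bigcap B(y_i,r_i)\ne\emptyset$, and Theorem 1 is proved. $\blacksquare$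

Stated for $Y$, this says: if every rectifiable Jordan curve in $\ell_1^2\oplus_\infty Y$ bounds an area minimizer, then any four balls of positive radii in $Y$ whose $\varepsilon$-enlargements have a common point for every $\varepsilon>0$ have a common point themselves.

## 6. The quadrilateral in a hyperplane of $c_0$

Take $r_1=\dots=r_4=1$, so that $|\Omega|=2$, and the points $y_1,\dots,y_4$ of Lemma 4. Theorem 1 gives the following.

**Corollary 1.** Let $V$ be a Banach space and let $f\in V^*$ with $\|f\|=1$ not attain its norm. In $X_f=\ell_1^2\oplus_\infty Y_f$ the rectifiable Jordan curve $\Gamma$ built from $y_1,\dots,y_4$ satisfies $\Lambda(\Gamma,X_f)\ne\emptyset$ and $\inf\{\operatorname{Area}(v):v\in\Lambda(\Gamma,X_f)\}=\pi$, and it bounds no area minimizer.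

**Theorem 2.** Let $H=\{x\in c_0:\ x_3+x_4+x_5+\sum_{k\ge1}2^{-k}x_{5+k}=0\}$ with the sup-norm, and let $\Gamma\subset H$ be the closed quadrilateral with consecutive vertices
$$(1,1,-\tfrac43,\tfrac23,\tfrac23,0,\dots),\quad(1,-1,\tfrac23,-\tfrac43,\tfrac23,0,\dots),$$
$$(-1,-1,\tfrac23,\tfrac23,-\tfrac43,0,\dots),\quad(-1,1,\tfrac23,\tfrac23,-\tfrac43,0,\dots).$$
Then $\Gamma$ is a rectifiable Jordan curve, $\Lambda(\Gamma,H)\neq\emptyset$, the infimum of the area over $\Lambda(\Gamma,H)$ is $\pi$, and $\Gamma$ bounds no area minimizer in $H$.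

*Proof.* Take $V=c_0$ and $f(w)=\sum_{k\ge1}2^{-k}w_k$; we saw in Section 3 that $\|f\|=1$ is not attained. Since $\max(|a+b|,|a-b|)=|a|+|b|$, the map $(a,b)\mapsto(a+b,a-b)$ is an isometry of $\ell_1^2$ onto $\ell_\infty^2$. Hence
$$\big((a,b),t,w\big)\mapsto(a+b,\,a-b,\,t_1,t_2,t_3,\,w_1,w_2,\dots)$$
is a linear isometry of $X_f$ onto $H$. It sends $p_1=(1,0)$, $p_2=(0,1)$, $p_3=(-1,0)$, $p_4=(0,-1)$ to first coordinates $(1,1)$, $(1,-1)$, $(-1,-1)$, $(-1,1)$, so it maps $(p_1,y_1),\dots,(p_4,y_4)$ to the four listed vertices and the curve of Corollary 1 to the stated quadrilateral. $\blacksquare$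

$H$ is a closed hyperplane of $c_0$, and in $c_0$ itself every rectifiable Jordan curve bounds an area minimizer. So this property does not pass to closed hyperplanes.

## 7. Renorming non-reflexive spaces

The only input to Corollary 1 is a functional that does not attain its norm. James' theorem says where such functionals exist: a Banach space is reflexive if and only if every continuous linear functional on it attains its norm on the closed unit ball (R. C. James, Studia Math. 23 (1964)).

**Theorem 3.** A Banach space $E$ is reflexive if and only if, for every equivalent norm on $E$, every rectifiable Jordan curve in $E$ bounds an area minimizer.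

*Proof.* **Reflexive spaces.** Two known results are used: a rectifiable Jordan curve $\Gamma$ in a Banach space $X$ has $\Lambda(\Gamma,X)\ne\emptyset$, and in a dual Banach space every Jordan curve $\Gamma$ with $\Lambda(\Gamma,X)\neq\emptyset$ bounds an area minimizer. If $E$ is reflexive, it is reflexive under every equivalent norm, hence a dual Banach space, and both results apply.

**Non-reflexive spaces.** Let $E$ be non-reflexive, hence infinite-dimensional, and let $V\subset E$ be a closed subspace of codimension $4$, the common kernel of four linearly independent functionals in $E^*$. Then $V$ is non-reflexive, since otherwise $E\cong\mathbb R^4\oplus V$ would be reflexive. By James' theorem there is a functional on $V$ that does not attain its norm; it is nonzero, so we may scale it to $f\in V^*$ with $\|f\|=1$. In $Y_f$ the coordinate $t_3=-t_1-t_2-f(w)$ is determined by $(t_1,t_2,w)$, so $Y_f\cong\mathbb R^2\oplus V$ and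
$$X_f=\ell_1^2\oplus_\infty Y_f\cong\mathbb R^4\oplus V\cong E$$
as topological vector spaces. Transport the norm of $X_f$ to $E$ along this isomorphism. This is an equivalent norm on $E$, and by Corollary 1 some rectifiable Jordan curve bounds no area minimizer for it. $\blacksquare$

**Remark (other notions of area).** The proofs of Theorems 1 and 2 used only four properties of $J$: it is monotone; $J(s\circ A)=|\det A|\,J(s)$; it is positive exactly on norms; and norms $s\le s'$ with $J(s)=J(s')$ are equal. So both theorems hold for any $J$ with these properties, with $\frac\pi2$ replaced by $J(\|\cdot\|_1)$ and the infimum $\pi$ by $2J(\|\cdot\|_1)$. One example is Holmes–Thompson area, where $J(s)$ is $\frac1\pi$ times the area of the polar of the unit ball of a norm $s$, and $0$ if $s$ is not a norm. Indeed, a larger norm has a smaller unit ball and hence a larger polar. The polar for $s\circ A$ with $A$ invertible is the image under $A^{\mathsf T}$ of the polar for $s$, and if $A$ is singular, both sides of the second property are $0$. Finally, nested convex bodies of equal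 area coincide.
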